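# Zero-dimensional AE(0) $k_\omega$-groups: a conjecture that fails and the classification that replaces it

## Three statements: a counterexample, a classification, and the exact range of the conjecture

All spaces are Hausdorff. A cardinal is an initial ordinal, $w$ denotes weight, $2^\tau$ is the Cantor cube (the product of $\tau$ copies of the discrete space $\{0,1\}$), and $0\in 2^\tau$ is its base point. For a sequence of cardinals $(\kappa_n)_{n\in\omega}$ put
$$\boxdot_n 2^{\kappa_n}=\varinjlim_n\ \prod_{i\le n}2^{\kappa_i},\qquad \prod_{i\le n}2^{\kappa_i}\ \text{ identified with }\ \prod_{i\le n}2^{\kappa_i}\times\{0\}\subset\prod_{i\le n+1}2^{\kappa_i},$$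
and $(2^\tau)^\infty=\boxdot_n2^\tau$. For a cardinal $\tau>\omega$ of cofinality $\omega$ let $B_\tau=\boxdot_n 2^{\tau_n}$, where $\tau_0<\tau_1<\cdots$ are infinite cardinals with supremum $\tau$; Propositions 1 and 2(b) below show that $B_\tau$ does not depend on the sequence.

**Theorem A.** The group $G=\boxdot_n 2^{\omega_n}$ is an uncountable zero-dimensional $k_\omega$-group and an AE(0)-space, but it is not homeomorphic to $(2^\tau)^\infty\times 2^\kappa$ for any cardinals $\tau,\kappa$.

**Theorem B.** For an uncountable zero-dimensional $k_\omega$-group $G$ the following are equivalent: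

1. $G$ is an AE(0)-space;
2. $G$ is homeomorphic to $\boxdot_n2^{\kappa_n}$ for some sequence of cardinals $(\kappa_n)$;
3. $G$ is homeomorphic to one of
   * (L) $2^\kappa$ or $\mathbb N\times 2^\kappa$ with $\kappa\ge\omega$ (these are $(2^0)^\infty\times2^\kappa$ and $(2^1)^\infty\times2^\kappa$);
   * (I) $(2^\tau)^\infty\times2^\kappa$ with $\omega\le\tau\le\kappa$;
   * (II) $B_\tau\times2^\kappa$ with $\operatorname{cf}\tau=\omega<\tau$ and ($\kappa=0$ or $\kappa\ge\tau$).

The spaces in (3) are pairwise non-homeomorphic, and each is realized by a Boolean $k_\omega$-group.

For the corollary we need an invariant. For a space $Z$ let $\vartheta(Z)$ be the least infinite cardinal $\vartheta$ for which there are a compact $K\subset Z$ and a point $z\in K$ such that for every compact $L\ni z$ in $Z$ there is a nonempty family of fewer than $\vartheta$ open subsets of $L$ whose intersection contains $z$ and is contained in $K$.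

**Corollary C.** An uncountable zero-dimensional AE(0) $k_\omega$-group $G$ is homeomorphic to $(2^\tau)^\infty\times 2^\kappa$ for some $\tau\le\kappa$ if and only if $G$ is not of type (II), if and only if $\vartheta(G)$ is not an uncountable limit cardinal. In particular, the conjecture stated next is true for all $G$ for which some $m<\omega$ bounds the weights of all compacta by $\aleph_m$. Here "$\le\aleph_m$ for some $m$" cannot be weakened to "$<\aleph_\omega$", by Theorem A.

The problem comes from Taras Banakh, "Topological classification of zero-dimensional $M_\omega$-groups", arXiv:1011.4555 (2010).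

**Conjecture.** An uncountable zero-dimensional $k_\omega$-group $G$ is homeomorphic to $(2^\tau)^\infty\times2^\kappa$ for some cardinals $\tau\le\kappa$ if and only if $G$ is an AE(0)-space.

So the conjecture proposes a two-parameter list. Theorem A says that the list is too short: "only if" is true, and "if" fails. Theorem B says what the full list is: one must allow the exponents in the direct limit to grow, and after that nothing else is needed. Corollary C says that the conjecture fails for the groups of type (II), and only for those.

## Direct limits of cubes, $k_\omega$-topologies, AE(0)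

"Zero-dimensional" means having a base of clopen sets, and a *compactum* is a compact space. We use freely that a subspace has weight at most that of the whole space, that a continuous Hausdorff image of a compactum $A$ has weight at most $w(A)$, that $w(2^\kappa)=\kappa$ for infinite $\kappa$, and that a compactum $A$ has at most $w(A)+\omega$ clopen subsets (each is a finite union of members of a base).

**Definition.** A space $X$ is a *$k_\omega$-space* if it has a countable cover $\mathcal K$ by compact subsets such that $U\subset X$ is open if and only if $U\cap K$ is open in $K$ for each $K\in\mathcal K$. We then say that $\mathcal K$ *determines* $X$. A *$k_\omega$-group* is a topological group whose underlying space is a $k_\omega$-space.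

The real line is a $k_\omega$-space, determined by the intervals $[-n,n]$: if $U\cap[-n,n]$ is open in $[-n,n]$ for all $n$, then each $U\cap(-n,n)$ is open, and so is $U$.

**Definition.** For a space $X$ with base point $*$, $X^\infty=\bigcup_nX^n$ with $X^n=X^n\times\{*\}\subset X^{n+1}$; a set is open if and only if its trace on each $X^n$ is open. The space $\boxdot_n2^{\kappa_n}$ is the same construction with varying factors.

Small cases: $\boxdot_n 2^{\kappa_n}$ with $\kappa_n=0$ for $n\ge1$ is the cube $2^{\kappa_0}$, because $2^0$ is a point. If $1\le\tau<\omega$, then $(2^\tau)^\infty$ is an increasing union of finite discrete spaces, so every subset is open: it is the countable infinite discrete space $\mathbb N$.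

**Definition.** A space $X$ is an *AE(0)-space* if every continuous map $f:B\to X$ from a closed subset $B$ of a zero-dimensional compactum $A$ extends to a continuous map $A\to X$.

Cantor cubes are AE(0) (Fact 4 below). The one-point compactification $D\cup\{\infty\}$ of an uncountable discrete set $D$ is not. Indeed, it embeds in $2^D$ by sending $d$ to the indicator function of $\{d\}$ and $\infty$ to $0$. If it were AE(0), its identity map would extend to a continuous map $r:2^D\to D\cup\{\infty\}$, and the sets $r^{-1}(d)$, $d\in D$, would be uncountably many disjoint nonempty open sets in $2^D$. But every disjoint family of nonempty open sets in a Cantor cube is countable.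

We now collect seven facts, each with its proof or its textbook name.

**Fact 1.** A $k_\omega$-space $X$ is determined by an increasing sequence of compacta $K_0\subset K_1\subset\cdots$. Every compact $L\subset X$ lies in some $K_n$. Any increasing sequence of compacta $K_n'\supset K_n$ also determines $X$.

*Proof.* Replace the cover by its finite unions: if $U$ has open traces on the larger sets, it has open traces on the smaller ones, so it is open. The same argument gives the last claim. Suppose $L$ lies in no $K_n$ and pick $x_n\in L\setminus K_n$. Each point lies in some $K_m$, hence equals only finitely many $x_n$; so $\{x_n\}$ is infinite. Every subset of it meets each $K_m$ in a finite set, hence is closed. So $\{x_n\}$ is an infinite closed discrete subset of the compact $L$, a contradiction. $\square$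

**Fact 2.** The direct limit $X$ of zero-dimensional compacta $X_0\subset X_1\subset\cdots$ (each a subspace of the next) is zero-dimensional and Hausdorff, contains each $X_n$ as a subspace, and is determined by the $X_n$.

*Proof.* A closed subset of $X_n$ is closed in every $X_m$, $m\ge n$, hence in $X$; so $X_n$ keeps its topology, and points are closed. Let $x\in U$, $U$ open, $x\in X_{n_0}$. Choose a clopen $V_{n_0}\subset X_{n_0}$ with $x\in V_{n_0}\subset U$. Given a clopen $V_n\subset X_n\cap U$, the compacta $V_n$ and $(X_n\setminus V_n)\cup(X_{n+1}\setminus U)$ in $X_{n+1}$ are disjoint, so there is a clopen $V_{n+1}\subset X_{n+1}$ containing the first and missing the second. Then $V_{n+1}\subset U$ and $V_{n+1}\cap X_n=V_n$. The set $\bigcup V_n$ has clopen trace $V_n$ on each $X_n$ with $n\ge n_0$, so it is clopen. A space with closed points and a clopen base is Hausdorff. $\square$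

**Fact 3.** If $X$ is determined by an increasing sequence of compacta $K_n$ and $Y$ is compact, then $X\times Y$ is determined by the $K_n\times Y$. In particular $2^{\kappa_0}\times\boxdot_{n\ge1}2^{\kappa_n}=\boxdot_{n\ge0}2^{\kappa_n}$.

*Proof.* (This is a case of Whitehead's theorem on products of quotient maps.) Let $U\subset X\times Y$ have open traces on all $K_n\times Y$, and let $(x,y)\in U$. The set $\{y':(x,y')\in U\}$ is open in $Y$, so it contains a compact neighbourhood $N$ of $y$. Let $W=\{x':\{x'\}\times N\subset U\}\ni x$. By the tube lemma $W\cap K_n$ is open in $K_n$ for each $n$; so $W$ is open, and $W\times\operatorname{int}N\subset U$ is a neighbourhood of $(x,y)$. $\square$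

**Fact 4.** Cantor cubes and finite nonempty spaces are AE(0), and so is every $\boxdot_n2^{\kappa_n}$. In particular $(2^\tau)^\infty\times2^\kappa$ is AE(0), which is the "only if" part of the conjecture.

*Proof.* In a zero-dimensional compactum $A$, disjoint closed sets are separated by a clopen set. So a map $B\to\{0,1\}$ extends over $A$; a map to a cube extends coordinatewise; and for a finite target one enlarges the finitely many fibres to a clopen partition of $A$. A map $f:B\to\boxdot_n2^{\kappa_n}$ from a compact $B$ has image in some cube $\prod_{i\le n}2^{\kappa_i}$ by Fact 1, and extends into that cube. For the last claim use Fact 3. $\square$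

**Fact 5.** With coordinatewise addition mod 2, $\boxdot_n2^{\kappa_n}$ is a zero-dimensional $k_\omega$-group.

*Proof.* Put $G_n=\prod_{i\le n}2^{\kappa_i}$. Translation by $a\in G_m$ restricts to a homeomorphism of each $G_n$, $n\ge m$; so translations are homeomorphisms. If $V_n\subset2^{\kappa_n}$ are open subgroups, then $V=\{x:x_n\in V_n\text{ for all }n\}$ is a subgroup, and it is open because $V\cap G_n=V_0\times\dots\times V_n$ is open in $G_n$. These $V$ form a base at $0$: let $U\ni0$ be open; choose an open subgroup $V_0\subset U\cap G_0$ of $2^{\kappa_0}$, and if $V_0\times\cdots\times V_n\subset U$ has been chosen, this set is compact, so the tube lemma in $G_n\times2^{\kappa_{n+1}}$ gives an open subgroup $V_{n+1}$ with $V_0\times\dots\times V_{n+1}\subset U$. Thus open subgroups form a base at $0$, and translations are homeomorphisms; as $(x+V)+(y+V)=x+y+V$ and $-x=x$, the operations are continuous. The remaining claims are Fact 2. $\square$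

**Fact 6.** (Hewitt–Ross, *Abstract Harmonic Analysis I*, Theorem 9.15.) An infinite compact zero-dimensional group $C$ is homeomorphic to $2^{w(C)}$. So every compact zero-dimensional group is finite or a Cantor cube, and is AE(0) by Fact 4.

**Fact 7.** A continuous map to $\{0,1\}$ from a closed subset of a Cantor cube depends on finitely many coordinates. If $P,Q$ are disjoint compacta in a Cantor cube, there is a finite set $T$ of coordinates such that no point of $P$ agrees on $T$ with a point of $Q$.

*Proof.* For the second claim, the open sets $W_d=\{(x,y)\in P\times Q:x(d)\ne y(d)\}$ cover the compact $P\times Q$; take $T$ to index a finite subcover. The first claim is the second one for the two fibres of the map. $\square$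

## Weights of compacta in $\boxdot_n2^{\omega_n}$ refute the conjecture

*Proof of Theorem A.* The positive properties are Facts 4 and 5, and $G$ is clearly uncountable. By Fact 1 each compact subset of $G$ lies in some $\prod_{i\le n}2^{\omega_i}$, which has weight $\omega_n$. On the other hand $G$ contains compacta of weight $\omega_n$ for every $n$. So the set of weights of compact subsets of $G$ has no maximum.

Let $Z=(2^\tau)^\infty\times2^\kappa$. If $\tau$ and $\kappa$ are finite, $Z$ is countable and $Z\not\cong G$. Otherwise $\mu=\max(\tau,\kappa)$ is infinite. The projection of a compact subset of $Z$ to $(2^\tau)^\infty$ lies in some $(2^\tau)^n$, so the subset lies in $(2^\tau)^n\times2^\kappa$ and has weight at most $\mu$; and $2^\tau\times2^\kappa\subset Z$ has weight exactly $\mu$. So in $Z$ the maximum is attained, and $Z\not\cong G$. $\square$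

In Theorem B, the easy implications are already available. (3)⇒(2): by Fact 3, $B_\tau\times2^\kappa$ and $(2^\tau)^\infty\times2^\kappa$ are of the form $\boxdot$ with $2^\kappa$ as the first factor; $2^\kappa$ is $\boxdot$ with all later exponents $0$, and $\mathbb N\times2^\kappa$ is $\boxdot$ with later exponents $1$. (2)⇒(1) is Fact 4. Fact 5 now also gives the realization by Boolean $k_\omega$-groups. What remains is (1)⇒(3), the non-homeomorphism, and Corollary C.

**The locally compact case by hand.** Suppose $G$ is an uncountable zero-dimensional $k_\omega$-group that is locally compact. By van Dantzig's theorem $G$ has a compact open subgroup $O$. The quotient $G/O$ is discrete, and it is countable because $G$ is $\sigma$-compact. Choosing a representative in each coset gives $G\cong(G/O)\times O$. As $G$ is uncountable, $O$ is infinite, so $O\cong2^\kappa$ with $\kappa\ge\omega$ by Fact 6. If $G/O$ is finite, then $G\cong2^\kappa$, since $2^\omega\times F\cong2^\omega$ for a finite nonempty discrete $F$. Otherwise $G\cong\mathbb N\times2^\kappa$. This is type (L), and the assumption AE(0) was not used. All the work is in the case where $G$ is not locally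 compact.

## A universal property that determines a $k_\omega$-space

To recognize a space such as $(2^\tau)^\infty$ we use an extension property for embeddings and a back-and-forth argument.

**Definition.** Let $\theta$ be an uncountable cardinal. A zero-dimensional $k_\omega$-space $X$ is *$\theta$-universal* if all its compact subsets have weight $<\theta$ and, for every zero-dimensional compactum $A$ with $w(A)<\theta$ and every closed $B\subset A$, each embedding $B\to X$ extends to an embedding $A\to X$.

The case $B=\emptyset$ is included, so a $\theta$-universal space contains every zero-dimensional compactum of weight $<\theta$. For instance, $\mathbb N\times2^\omega$ is not $\omega_1$-universal: take $B=\{0\}\times2^\omega$ embedded as the clopen set $\{0\}\times2^\omega$ by the identity, and $A=2^\omega\times2^\omega$. An extension to an embedding of $A$ would make $B$ open in $A$, which it is not.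

**Proposition 1.** Any two $\theta$-universal spaces are homeomorphic.

*Proof.* Let increasing compacta $X_n$, $Y_n$ determine $X$, $Y$. We construct increasing compacta $X_n'\supset X_n$, $Y_n'\supset Y_n$ and homeomorphisms $h_n:X_n'\to Y_n'$, each extending the previous one, starting before stage $0$ from the empty map. Given $h_n$, the compactum $X_n'\cup X_{n+1}$ is zero-dimensional of weight $<\theta$, so $h_n$ extends to an embedding of it into $Y$; let $Z\supset Y'_n$ be the image. The inverse $Z\to X$ is an embedding, and it extends to an embedding of $Y_{n+1}'=Z\cup Y_{n+1}$ into $X$. Let $X_{n+1}'$ be its image, which contains $X_n'\cup X_{n+1}$, and let $h_{n+1}$ be its inverse. By Fact 1 the $X_n'$ determine $X$ and the $Y_n'$ determine $Y$; so the bijection $\bigcup h_n$ is continuous with continuous inverse. $\square$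

The next device is used twice. Let $A$ be a zero-dimensional compactum, $B\subset A$ closed, and $\sigma\ge w(A)+\omega$. **The collapsing map** $g:A\to2^\sigma$ is defined as follows: let $\mathcal D$ be the set of clopen subsets of $A$ disjoint from $B$, so $|\mathcal D|\le\sigma$; use $|\mathcal D|$ of the coordinates for the indicator functions of the members of $\mathcal D$, and put $0$ in the others. Then
$$g(B)\subset\{0\},\qquad 0\notin g(A\setminus B),\qquad g|_{A\setminus B}\text{ is injective},\tag{1}$$
because each $a\in A\setminus B$ has a member of $\mathcal D$ containing it and missing any prescribed other point. Consequently, if $f':A\to P$ is continuous and injective on $B$, then $(f',g):A\to P\times2^\sigma$ is injective, hence an embedding.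

**Proposition 2.** (a) If $\tau\ge\omega$ and $\kappa\le\tau$, then $(2^\tau)^\infty\times2^\kappa$ is $\tau^+$-universal. (b) If $\tau_0<\tau_1<\cdots$ are infinite cardinals, $\tau=\sup\tau_n$ and $\kappa<\tau$, then $(\boxdot_n2^{\tau_n})\times2^\kappa$ is $\tau$-universal.

*Proof.* These are zero-dimensional $k_\omega$-spaces by Facts 2 and 3. By Fact 1 a compact subset lies in a finite subproduct times $2^\kappa$, so its weight is at most $\tau$ in case (a) and at most $\max(\tau_n,\kappa)<\tau$ for some $n$ in case (b). Let $f:B\to Z$ be an embedding into the given space, and $A\supset B$ as in the definition. The image of $f$ lies in $P\times2^\kappa$ with $P$ a finite initial subproduct. This is a Cantor cube, so $f$ extends to a continuous $f':A\to P\times2^\kappa$. Choose a later factor $2^\sigma$, not used in $P$, with $\sigma\ge w(A)+\omega$, and the collapsing map $g:A\to2^\sigma$. Then $(f',g)$, with zeros in the remaining factors, is an embedding; on $B$ it equals $f$ because $g(B)\subset\{0\}$. $\square$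

So $B_\tau$ is well defined, $(2^\tau)^\infty\cong(2^\tau)^\infty\times2^\tau$ for infinite $\tau$, and $B_\tau\times2^\kappa\cong B_\tau$ for $\kappa<\tau$.

## Why a compact factor must be split off, and how to split it off

The natural plan for (1)⇒(3) is: let $\theta$ be the least uncountable cardinal exceeding all weights of compacta of $G$, show that $G$ is $\theta$-universal, and quote Propositions 1 and 2. It stops at the extension property, already for $G=(2^\omega)^\infty\times2^{\omega_1}$. There the compacta have weights up to $\omega_1$, so $\theta=\omega_2$. Take $B=\{0\}\times2^{\omega_1}\subset G$, included by the identity, and $A=2^{\omega_1}\times2^{\omega_1}\supset\{0\}\times2^{\omega_1}$. An embedding $j:A\to G$ extending the inclusion has image in some $(2^\omega)^n\times2^{\omega_1}$. In that cube $\{0\}\times2^{\omega_1}$ is an intersection of countably many open sets, so its preimage under $j$, which is $B$ by injectivity, would be an intersection of countably many open sets of $A$. Then $\{0\}$ would be an intersection of countably many open sets in $2^{\omega_1}$. But such an intersection contains all points vanishing on some countable set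 of coordinates.

The obstruction is the large compact factor $2^{\omega_1}$. We want a compact subgroup $C$ of $G$ that absorbs it, a homeomorphism $G\cong(G/C)\times C$, and universality only of $G/C$. The splitting works for every compact subgroup.

**Lemma 3.** Let $C$ be a compact subgroup of a zero-dimensional $k_\omega$-group $G$ and $p:G\to X=G/C$ the map $g\mapsto gC$. Then $X$ is a zero-dimensional $k_\omega$-space, and $p$ has a continuous section $s$ with $s(p(e))=e$. Hence $G\cong X\times C$. If $G$ is AE(0), so is $X$.

*Proof.* Let increasing compacta $K_n$ determine $G$.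

**Step 1.** *We check that $G/D$ is a zero-dimensional $k_\omega$-space for every compact subgroup $D$.* The map $G\to G/D$ is open, and it is closed because $FD$ is closed for closed $F$. If a set $U\subset G/D$ has open traces on the images of all $K_n$, then its preimage has open traces on all $K_n$, so the preimage is open and so is $U$. Thus the images of the $K_n$ determine $G/D$. Let $gD\ne hD$. The compact set $gD$ is covered by finitely many clopen sets missing $hD$; let $W$ be their union. The image of $G\setminus W$ is clopen, contains the point $hD$, and misses the point $gD$. So distinct points are separated by clopen sets. Hence $G/D$ is Hausdorff, its compacta are zero-dimensional, and $G/D$ is zero-dimensional by Fact 2.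

**Step 2.** *We construct a section over a given compact $A\subset X$.* By Fact 1 $A$ lies in some $p(K_n)$, so $Y=p^{-1}(A)$ is a closed subset of $K_nC$ and is compact. For a closed subgroup $D\subset C$ let $Y/D$ be the image of $Y$ in $G/D$. Consider pairs $(D,\sigma)$, where $D\subset C$ is a closed subgroup and $\sigma:A\to Y/D$ is a continuous section of $Y/D\to A$; the pair $(C,\mathrm{id})$ is one. Order them by $(D',\sigma')\le(D,\sigma)$ if $D\subset D'$ and $\sigma'$ is the projection of $\sigma$.

Chains have upper bounds. Let $(D_i,\sigma_i)$ be a chain and $D=\bigcap D_i$. The map $Y/D\to\varprojlim Y/D_i$ is injective, for $yD_i=y'D_i$ for all $i$ gives $y^{-1}y'\in D$. It is surjective, since a compatible family of cosets $y_iD_i$ is a chain of nonempty compacta, which has a common point. So it is a homeomorphism of compacta, and the $\sigma_i$ define a section $\sigma:A\to Y/D$.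

By Zorn's lemma let $(D,\sigma)$ be maximal, and suppose $D\ne\{e\}$. The compact zero-dimensional group $D$ has a proper open subgroup $D'$. Let $q:Y/D'\to Y/D$. It is open, because $Y\to Y/D$ is open ($Y$ is a union of cosets of $D$) and $Y\to Y/D'$ is continuous and onto. All its fibres have $k=[D:D']<\infty$ points. Given a point $y\in\sigma(A)$, choose disjoint clopen neighbourhoods $O_1,\dots,O_k$ of the points of $q^{-1}(y)$ and a clopen $V\ni y$ with $V\subset\bigcap_iq(O_i)$. Each fibre over $V$ has $k$ points and meets each of the $k$ disjoint sets $O_i$, so it meets each in exactly one point. Thus $q$ maps the compactum $O_1\cap q^{-1}(V)$ bijectively, hence homeomorphically, onto $V$. Cover $\sigma(A)$ by finitely many such $V$, make them disjoint by subtracting earlier ones, and lift $\sigma$ over each piece. This gives a section $A\to Y/D'$ projecting to $\sigma$, against maximality. So $D=\{e\}$ and $\sigma:A\to Y$ is the required section.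

**Step 3.** *We glue sections over compacta to a global one.* Let $A_n=p(K_n)$. Suppose $s_n$ is a section over $A_n$, and let $\sigma$ be any section over $A_{n+1}$. The map $a\mapsto\sigma(a)^{-1}s_n(a)$ from $A_n$ to $C$ extends to a continuous $k:A_{n+1}\to C$, since $C$ is AE(0) by Fact 6. Then $s_{n+1}=\sigma k$ is a section over $A_{n+1}$ extending $s_n$. The union $s$ is continuous because the $A_n$ determine $X$. Since $s(p(e))\in C$, we may replace $s$ by $s\cdot s(p(e))^{-1}$; then $s(p(e))=e$.

**Step 4.** *We draw the consequences.* The map $X\times C\to G$, $(x,c)\mapsto s(x)c$, is continuous with continuous inverse $g\mapsto(p(g),s(p(g))^{-1}g)$. If $G$ is AE(0) and $f:B\to X$ is given with $B$ closed in $A$, extend $sf$ to $F:A\to G$; then $pF$ extends $f$. $\square$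

## Coordinates on $G$: index sets closed under finitely many operations

From now on $G$ is an uncountable zero-dimensional AE(0) $k_\omega$-group, determined by compacta $D_0\subset D_1\subset\cdots$. In a group such as $\boxdot_n2^{\kappa_n}$ one works with the subgroups of elements vanishing on a given set of coordinates. Here we build coordinates on an abstract $G$ and find many sets $S$ of coordinates for which "agreeing with $e$ on $S$" defines a normal subgroup.

**Step 1.** *We choose compacta, coordinates and extension maps.* Put $K_0=D_0\cup D_0^{-1}\cup\{e\}$. Given a compact $K_n=K_n^{-1}\ni e$, let $\Lambda_n$ be the set of its clopen subsets and embed $K_n\subset2^{\Lambda_n}$ by $x(d)=1$ iff $x\in d$. This is an embedding since $K_n$ is a zero-dimensional compactum. By AE(0) there is a continuous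
$$f_n:2^{\Lambda_n}\to G\quad\text{with } f_n|_{K_n}=\mathrm{id}.$$
Let $K_{n+1}$ be a symmetric compactum containing $D_{n+1}\cup K_nK_n\cup f_n(2^{\Lambda_n})$. By Fact 1 the $K_n$ determine $G$. Let $\Lambda=\bigsqcup_n\Lambda_n$, and $S_n=S\cap\Lambda_n$ for $S\subset\Lambda$.

**Step 2.** *We record on which coordinates each operation depends.* By Fact 7 we can assign to each $d\in\Lambda_n$ a finite set $\Phi(d)\subset\Lambda$ such that

* (i) if $n\ge1$: $f_{n-1}(\xi)(d)$, for $\xi\in2^{\Lambda_{n-1}}$, depends only on $\xi|_{\Phi(d)\cap\Lambda_{n-1}}$;
* (ii) if $n\ge1$: $(xy)(d)$, for $x,y\in K_{n-1}$, depends only on the restrictions of $x,y$ to $\Phi(d)\cap\Lambda_{n-1}$;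
* (iii) $x^{-1}(d)$, for $x\in K_n$, depends only on $x|_{\Phi(d)\cap\Lambda_n}$;
* (iv) $x(d)$, for $x\in K_n$, depends only on the coordinates of $x\in K_{n+1}\subset2^{\Lambda_{n+1}}$ in $\Phi(d)\cap\Lambda_{n+1}$.

In each case the quantity is a continuous $\{0,1\}$-valued function on a closed subset of a Cantor cube; in (i) and (ii) we use $f_{n-1}(\xi)\in K_n$ and $xy\in K_n$.

**Definition.** A set $S\subset\Lambda$ is *closed* if $\Phi(d)\subset S$ for all $d\in S$.

The empty set and $\Lambda$ are closed, unions of closed sets are closed, and every $T\subset\Lambda$ lies in a closed set of size at most $|T|+\omega$: close $T$ off under $\Phi$ in $\omega$ steps.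

**Step 3.** *We attach to each closed $S$ a closed normal subgroup $N_S$.* For $x,y\in G$ put $x\equiv_Sy$ if $x|_{S_n}=y|_{S_n}$ for some $n$ with $x,y\in K_n$. This does not depend on $n$. If $x,y\in K_n$ agree on $S_n$, then for $d\in S_{n+1}$ the values $x(d)=f_n(x)(d)$ and $y(d)=f_n(y)(d)$ are equal by (i), as $\Phi(d)\cap\Lambda_n\subset S_n$. If they agree on $S_{n+1}$, they agree on $S_n$ by (iv). So $\equiv_S$ is an equivalence relation. By (ii) and (iii), $x\equiv_Sx'$ and $y\equiv_Sy'$ imply $xy\equiv_Sx'y'$ and $x^{-1}\equiv_S(x')^{-1}$. Hence $N_S=\{x:x\equiv_Se\}$ is a normal subgroup, and $x\equiv_Sy$ if and only if $x^{-1}y\in N_S$. Moreover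
$$N_S\cap K_n=\{x\in K_n:\ x|_{S_n}=e|_{S_n}\},\tag{2}$$
so $N_S$ is closed. Clearly $N_{S\cup T}=N_S\cap N_T$, $N_\emptyset=G$ and $N_\Lambda=\{e\}$. Finally, (i) gives for $\xi,\eta\in2^{\Lambda_n}$
$$\xi|_{S_n}=\eta|_{S_n}\ \Longrightarrow\ f_n(\xi)\equiv_Sf_n(\eta),\tag{3}$$
because both values lie in $K_{n+1}$ and agree on $S_{n+1}$. Property (3) concerns all points of the cube $2^{\Lambda_n}$, not only those of $K_n$; it will be essential.

## Large compacta, the cardinal $\theta$ and the subgroup $C$

**Definition.** Let $\lambda$ be an uncountable cardinal. A compact $K\ni e$ in $G$ is *$\lambda$-large* if for every compact $L\subset G$ there is a closed $S\subset\Lambda$ with $|S|<\lambda$ and $L\cap N_S\subset K$.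

The definition mentions the chosen coordinates, but the notion does not depend on them.

**Lemma 4.** Let $\lambda$ be uncountable and let $K,L\ni e$ be compact. There is a closed $S$ with $|S|<\lambda$ and $L\cap N_S\subset K$ if and only if there is a nonempty family of fewer than $\lambda$ open subsets of $L$ whose intersection contains $e$ and lies in $K$.

*Proof.* Let $L\subset K_n$. If $S$ is given, then by (2) $L\cap N_S$ is the intersection of $L$ and the sets $\{x\in L:x(d)=e(d)\}$, $d\in S_n$, all open in $L$. Conversely, let $(O_i)$ be such a family. Each $O_i$ contains $\{x\in L:x|_{T_i}=e|_{T_i}\}$ for some finite $T_i\subset\Lambda_n$. There is a closed $S\supset\bigcup T_i$ of size $<\lambda$, as $\lambda$ is uncountable. If $x\in L\cap N_S$, then $x$ agrees with $e$ on $S_n\supset\bigcup T_i$, so $x\in\bigcap O_i\subset K$. $\square$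

In the definition one may replace $L$ by $L\cup\{e\}$, so Lemma 4 applies to all $L$.

*Example 1.* In $(2^\omega)^\infty\times2^{\omega_1}$ the compactum $\{0\}\times2^{\omega_1}$ is $\omega_1$-large: a compact $L$ lies in some $(2^\omega)^n\times2^{\omega_1}$, where $\{0\}\times2^{\omega_1}$ is an intersection of countably many open sets.

*Example 2.* In $\boxdot_n2^{\omega_n}$ the compactum $\{0\}$ is $\aleph_\omega$-large, since $\{0\}$ is an intersection of $\omega_n$ open sets in $\prod_{i\le n}2^{\omega_i}$. No compact $K\ni0$ is $\omega_m$-large for $1\le m<\omega$: let $K\subset\prod_{i\le n}2^{\omega_i}$ and take $L=\prod_{i\le l}2^{\omega_i}$ with $l>n$, $l\ge m$. An intersection of fewer than $\omega_m$ open subsets of $L$ containing $0$ contains all points vanishing on some set of fewer than $\omega_l$ coordinates, so it contains a point with a nonzero coordinate in the factor $2^{\omega_l}$.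

Every compact $K\ni e$ is $\lambda$-large when $\lambda>|\Lambda|+\omega$, by taking $S=\Lambda$. So we may define:

> $\theta$ is the least uncountable cardinal for which a $\theta$-large compactum exists. Fix a $\theta$-large $K$.

**Step 1.** *We find a $\theta$-large compact subgroup.* Choose a closed $S^*$ with $|S^*|<\theta$ and $KK\cap N_{S^*}\subset K$, and put $C=K\cap N_{S^*}$. Then $C$ is compact, $e\in C$, and $CC\subset KK\cap N_{S^*}\subset K\cap N_{S^*}=C$. So $C$ is a compact subsemigroup of $G$. Such a $C$ is a subgroup: let $c\in C$, let $U\ni e$ be open, let $V\ni e$ be open with $VV^{-1}\subset U$, and let $z$ be a cluster point of $(c^n)_{n\ge1}$. Infinitely many $c^n$ lie in $Vz$, so there are $m\ge n+2$ with $c^m,c^n\in Vz$. Then $c^{m-n}\in VV^{-1}\subset U$ and $c^{m-n-1}\in C\cap c^{-1}U$. As $U$ was arbitrary, $c^{-1}\in\overline C=C$.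

If $L\cap N_S\subset K$, then $L\cap N_{S\cup S^*}\subset K\cap N_{S^*}=C$; so $C$ is $\theta$-large. In the same way $C\cap N_T$ is a $\theta$-large compact subgroup for every closed $T$ with $|T|<\theta$.

**Step 2.** *We normalize $C$.* If $C$ is finite, choose $n$ with $C\subset K_n$ and for each $c\in C\setminus\{e\}$ some $d\in\Lambda_n$ with $c(d)\ne e(d)$. A countable closed $T$ containing these $d$ gives $C\cap N_T=\{e\}$. So we may assume that *$C$ is trivial or infinite*.

If $\theta=\omega_1$, we may assume moreover that *$G/C$ is uncountable*. This is clear if $C$ is trivial. If $C$ is infinite, choose infinitely many distinct $c_i\in C$, $i\in\omega$, and a countable closed $T$ with $c_i\not\equiv_Tc_j$ for $i\ne j$. Put $C'=C\cap N_T$, a normal subgroup of $C$ that is $\theta$-large. The $c_i$ lie in different cosets of $C'$, so $C/C'$ is an infinite compact group. It is uncountable: a countable compact group has an isolated point by the Baire theorem, so it is discrete and finite. As $C/C'$ injects into $G/C'$, the latter is uncountable. If $C'$ is infinite, use $C'$ in place of $C$. If $C'$ is finite, use $\{e\}$, which is $\theta$-large by the preceding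 paragraph; and $G/\{e\}=G$ is uncountable.

Now fix this $C$, and let $p:G\to X=G/C$ and $s$ be as in Lemma 3. So $G\cong X\times C$, and $X$ is AE(0).

**Step 3.** *We bound weights in $X$:*
$$\text{every compact subset of }X\text{ has weight}<\theta.\tag{4}$$
Let $A\subset X$ be compact, $L=s(A)\subset K_n$, so $A=p(L)$. Choose a closed $S$ with $|S|<\theta$ and $L^{-1}L\cap N_S\subset C$. If $x,y\in L$ agree on $S_n$, then $x^{-1}y\in N_S\cap L^{-1}L\subset C$, so $p(x)=p(y)$. Hence $p|_L$ factors through the restriction map of $L$ onto a compact subset of $2^{S_n}$; the factor map is continuous because that restriction map is closed. So $w(A)\le|S_n|+\omega<\theta$.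

**Step 4.** *We determine the possible shape of $\theta$:*
$$\theta=\lambda^+\text{ with }\lambda\ge\omega,\ \text{ or }\theta\text{ is an uncountable limit cardinal with }\operatorname{cf}\theta=\omega.\tag{5}$$
Suppose that $\theta$ is a limit cardinal with $\operatorname{cf}\theta>\omega$. By (4) each $w(p(K_n))$ is below $\theta$, so $\nu=\omega+\sup_nw(p(K_n))<\theta$ and $\nu^+<\theta$. We show that $C$ is $\nu^+$-large, which contradicts the minimality of $\theta$. Let $L\ni e$ be compact, $L\subset K_n$. Since $w(p(L))\le\nu$, the point $p(e)$ is the intersection of at most $\nu$ open subsets of $p(L)$. Their preimages in $L$ are at most $\nu$ open sets with intersection $L\cap C\ni e$, and Lemma 4 applies.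

**Step 5.** *We restate the minimality of $\theta$ in the form in which it will be used.* No compact $Q\ni e$ is $\lambda$-large for uncountable $\lambda<\theta$. So
$$\begin{gathered}\text{for every uncountable }\lambda<\theta\text{ and compact }Q\ni e\text{ there is a compact }L\subset G\\ \text{with }L\cap N_S\not\subset Q\text{ for all closed }S\text{ with }|S|<\lambda.\end{gathered}\tag{6}$$

## Embedding $M\times2^\lambda$ into $G/C$ over $M$

To prove that $X$ is $\theta$-universal when $\theta>\omega_1$, we imitate Proposition 2: extend $f:B\to X$ to a continuous $f':A\to X$, which is possible since $X$ is AE(0), and make it injective with the help of a fresh factor $2^\lambda$. In Proposition 2 the fresh factor was part of the definition of the space. Here it must be produced next to an arbitrary compactum $M=f'(A)$.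

Put $\tilde M=s(M)$ and $Q=\tilde MC\tilde M^{-1}$. If $\varphi:2^\lambda\to G$ is continuous with $\varphi(0)=e$ and $\varphi(t)^{-1}\varphi(t')\notin Q$ for $t\ne t'$, then $(m,t)\mapsto p(\varphi(t)s(m))$ will be injective. So we need a Cantor cube in $G$ whose points differ by elements outside $Q$.

**A first try.** Use (6) to pick, by transfinite recursion, elements $v_\alpha\in(L\cap N_{S^\alpha})\setminus Q$ with increasing closed sets $S^\alpha$. One would like $\varphi(t)$ to be the product of the $v_\alpha$ with $t_\alpha=1$, but infinite products of noncommuting elements have no meaning in $G$. Coordinates offer a substitute: let $u(t)\in2^{\Lambda_n}$ be the point that equals $v_\alpha$ on the block $S_n^{\alpha+1}\setminus S_n^\alpha$ if $t_\alpha=1$, and $e$ on all other coordinates, and put $\varphi=f_n\circ u$. Let $\alpha$ be the first index where $t$ and $t'$ differ, $t_\alpha=0$, $t'_\alpha=1$, and $x=u(t)$. By (3), modulo $N_{S^{\alpha+1}}$, the element $\varphi(t)^{-1}\varphi(t')$ is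
$$f_n(x\text{ on }S^\alpha_n,\ e\text{ elsewhere})^{-1}\,f_n(x\text{ on }S^\alpha_n,\ v_\alpha\text{ elsewhere}).$$
For $x=e$ this is $v_\alpha\notin Q$. For other $x$ the argument stops: the spliced points need not lie in $K_n$, off $K_n$ nothing is known about the values of $f_n$, and the displayed element may lie in $Q$.

**What gets past this point.** The displayed element is continuous in $x$, so it stays outside $Q$ as long as $x$ agrees with $e$ on a *finite* set $F_\alpha\subset S^\alpha_n$. These finitely many coordinates belong to finitely many earlier blocks $E_\alpha\subset\alpha$. If we never switch on a block in $E_\alpha$, then $x|_{F_\alpha}=e|_{F_\alpha}$ and the argument works. So we restrict $t$ to a set $I$ of indices with $E_\alpha\cap I=\emptyset$ for $\alpha\in I$. The following combinatorial lemma supplies such an $I$ of full size.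

**Lemma 5 (free sets).** Let $\lambda$ be an uncountable cardinal and let $E_\alpha\subset\alpha$ be finite for $\alpha<\lambda$. There is $I\subset\lambda$ with $|I|=\lambda$ and $E_\alpha\cap I=\emptyset$ for all $\alpha\in I$.

*Proof.* Define $c:\lambda\to\omega$ recursively by $c(\alpha)=\min(\omega\setminus c(E_\alpha))$. If $\beta\in E_\alpha$, then $c(\beta)\ne c(\alpha)$. So any set on which $c$ is constant is free.

If $\operatorname{cf}\lambda>\omega$, one of the countably many colour classes has size $\lambda$, and we take it as $I$.

Let $\operatorname{cf}\lambda=\omega$. Write $\lambda=\sup\lambda_i$ with $\lambda_0<\lambda_1<\cdots$ uncountable regular cardinals (for instance successors), and put $\lambda_{-1}=0$. Choose $I_i\subset\lambda_i\setminus\lambda_{i-1}$ monochromatic of size $\lambda_i$. The map $\alpha\mapsto E_\alpha\cap\lambda_{i-1}$ on $I_i$ takes fewer than $\lambda_i$ values, since $\lambda_{i-1}$ has at most $\lambda_{i-1}+\omega<\lambda_i$ finite subsets. By regularity it has a constant value $\Phi_i$, a finite set, on some $I_i'\subset I_i$ of size $\lambda_i$. Put $I=\bigcup_iI'_i\setminus\bigcup_i\Phi_i$. Only countably many points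 were removed, so $|I|=\lambda$. Let $\alpha\in I\cap I_i'$ and suppose $\beta\in E_\alpha\cap I$, $\beta\in I_j'$. As $\beta<\alpha<\lambda_i$, we have $j\le i$. If $j=i$, then $c(\alpha)=c(\beta)$, which is impossible. If $j<i$, then $\beta<\lambda_j\le\lambda_{i-1}$, so $\beta\in E_\alpha\cap\lambda_{i-1}=\Phi_i$, which is disjoint from $I$; a contradiction. $\square$

**Lemma 6.** Let $\lambda<\theta$ be an uncountable cardinal and $M\subset X$ a nonempty compactum. There is an embedding $\Psi:M\times2^\lambda\to X$ with $\Psi(m,0)=m$ for all $m\in M$.

*Proof.* Let $\tilde M=s(M)$ and $Q=\tilde MC\tilde M^{-1}$. This is compact, $Q=Q^{-1}$, and $e\in Q$. Take $L$ from (6) for this $\lambda$ and $Q$, and $n$ with $L\cup Q\subset K_n$.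

**Step 1.** *We choose the elements $v_\alpha$, the finite sets $F_\alpha$ and the closed sets $S^\alpha$ by recursion.* The $S^\alpha$, $\alpha<\lambda$, will be closed and increasing, with $S^0=\emptyset$, with unions at limits, and with $|S^\alpha|\le|\alpha|+\omega<\lambda$. Given $S^\alpha$, use (6) to pick
$$v_\alpha\in(L\cap N_{S^\alpha})\setminus Q\ \subset K_n\subset2^{\Lambda_n}.$$
For $x\in2^{\Lambda_n}$ let $x^\alpha$ and $x^{\alpha,v}$ be the points of $2^{\Lambda_n}$ that equal $x$ on $S^\alpha_n$ and equal $e$, respectively $v_\alpha$, on $\Lambda_n\setminus S_n^\alpha$. Put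
$$h_\alpha(x)=f_n(x^\alpha)^{-1}f_n(x^{\alpha,v})\in K_{n+1}K_{n+1}\subset K_{n+2}.$$
This is continuous in $x$ and depends only on $x|_{S^\alpha_n}$. By (2), $v_\alpha=e$ on $S^\alpha_n$; so $e^\alpha=e$ and $e^{\alpha,v}=v_\alpha$. As $f_n$ is the identity on $K_n$, $h_\alpha(e)=v_\alpha\notin Q$. The set of $x$ with $h_\alpha(x)\notin Q$ is an open neighbourhood of $e$ in $2^{\Lambda_n}$, and membership in it depends only on $x|_{S^\alpha_n}$. So there is a finite $F_\alpha\subset S^\alpha_n$ with $h_\alpha(x)\notin Q$ whenever $x|_{F_\alpha}=e|_{F_\alpha}$. (Take a finite $F\subset\Lambda_n$ determining a basic neighbourhood of $e$ inside this set, and $F_\alpha=F\cap S^\alpha_n$: an $x$ that agrees with $e$ on $F_\alpha$ may be changed to $e$ off $S^\alpha_n$ without changing $h_\alpha(x)$.)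

The set $H_\alpha=\{h_\alpha(x):x|_{F_\alpha}=e|_{F_\alpha}\}$ is compact and disjoint from $Q$, and $H_\alpha\cup Q\subset K_{n+2}$. By Fact 7 there is a finite $T_\alpha\subset\Lambda_{n+2}$ such that no element of $H_\alpha$ agrees with an element of $Q$ on $T_\alpha$. Let $S^{\alpha+1}\supset S^\alpha\cup T_\alpha$ be closed of size at most $|\alpha|+\omega$. Then
$$h\not\equiv_{S^{\alpha+1}}q\qquad\text{for all }h\in H_\alpha,\ q\in Q.\tag{7}$$

**Step 2.** *We define the cube.* For $d\in\bigcup_\alpha S^\alpha_n$ the least $\beta$ with $d\in S^\beta$ is a successor; let $r(d)$ be the unique $\alpha$ with $d\in S^{\alpha+1}\setminus S^\alpha$. Since $F_\alpha\subset S^\alpha_n$, the set $E_\alpha=r(F_\alpha)$ is a finite subset of $\alpha$. Take $I$ from Lemma 5, and define $u:2^I\to2^{\Lambda_n}$ by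
$$u(t)(d)=v_\alpha(d)\ \text{ if }r(d)=\alpha\in I\text{ and }t_\alpha=1;\qquad u(t)(d)=e(d)\ \text{ otherwise.}$$
Each coordinate of $u(t)$ depends on at most one $t_\alpha$, so $u$ is continuous, and $u(0)=e$. Let $\varphi=f_n\circ u:2^I\to G$; then $\varphi(0)=e$.

**Step 3.** *We show that $\varphi(t)^{-1}\varphi(t')\notin Q$ for $t\ne t'$.* Let $\alpha\in I$ be the first index with $t_\alpha\ne t_\alpha'$. As $Q=Q^{-1}$, we may assume $t_\alpha=0$ and $t'_\alpha=1$. Put $x=u(t)$. On $S^\alpha_n$ only blocks with index below $\alpha$ occur, so $u(t)=u(t')=x$ there. On $S^{\alpha+1}_n\setminus S^\alpha_n$ we have $u(t)=e$ and $u(t')=v_\alpha$. So $u(t)$ and $u(t')$ agree on $S_n^{\alpha+1}$ with $x^\alpha$ and $x^{\alpha,v}$ respectively. By (3) and the congruence property, $\varphi(t)^{-1}\varphi(t')\equiv_{S^{\alpha+1}}h_\alpha(x)$. If $d\in F_\alpha$, then $r(d)\in E_\alpha$, so $r(d)\notin I$ and $x(d)=e(d)$. Thus $h_\alpha(x)\in H_\alpha$, and (7) shows that $\varphi(t)^{-1}\varphi(t')$ is not in $Q$.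

**Step 4.** *We translate $M$ along the cube.* Put $\Psi(m,t)=p(\varphi(t)s(m))$. If $\Psi(m,t)=\Psi(m',t')$, then $\varphi(t)s(m)=\varphi(t')s(m')c$ for some $c\in C$, so
$$\varphi(t')^{-1}\varphi(t)=s(m')\,c\,s(m)^{-1}\in Q.$$
By Step 3 $t=t'$; then $s(m)=s(m')c$, and $m=m'$. So $\Psi$ is a continuous injection of a compactum, hence an embedding, and $\Psi(m,0)=p(s(m))=m$. As $|I|=\lambda$, we may identify $2^I$ with $2^\lambda$. $\square$

**Proposition 7.** If $\theta>\omega_1$, then $X$ is $\theta$-universal.

*Proof.* By (4) only the extension property is needed. Let $f:B\to X$ be an embedding, $B$ closed in the nonempty zero-dimensional compactum $A$, $w(A)<\theta$. Put $\lambda=\max(w(A),\omega_1)<\theta$; it is here that $\theta>\omega_1$ is used. As $X$ is AE(0), $f$ extends to a continuous $f':A\to X$. Let $M=f'(A)$, and let $g:A\to2^\lambda$ be the collapsing map of (1). Then $(f',g):A\to M\times2^\lambda$ is an embedding, and $\Psi\circ(f',g)$ is an embedding which on $B$ equals $\Psi(f(b),0)=f(b)$. $\square$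

## The metrizable level: $\theta=\omega_1$ and $G$ not locally compact

When $\theta=\omega_1$ there is no uncountable $\lambda<\theta$, so (6) and Lemma 6 say nothing. The failure of local compactness takes the place of (6), and sequences take the place of transfinite recursion.

**Lemma 8.** If $G$ is not locally compact, then for every compact $Q\ni e$ there is a compact $L$ with $e\in\overline{L\setminus Q}$.

*Proof.* Suppose that $Q$ is a counterexample: for every compact $L\ni e$ the set $Q\cap L$ is a neighbourhood of $e$ in $L$. For $L=QQ$ this gives an open $W\ni e$ with $QQ\cap W\subset Q$. Let $V\ni e$ be open with $VV\subset W$. We show that $Q\cap V$ is open in $G$. Let $x\in Q\cap V$. Then $x(Q\cap V)\subset QQ\cap W\subset Q$. Let $L\ni x$ be compact. Then $Q\cap x^{-1}L$ is a neighbourhood of $e$ in $x^{-1}L$, hence so is $(Q\cap V)\cap x^{-1}L$. Translating by $x$, the set $x(Q\cap V)\cap L\subset Q\cap L$ is a neighbourhood of $x$ in $L$. So $Q\cap L$ is a neighbourhood of $x$ in $L$, and therefore so is $Q\cap V\cap L$. As $x$ was arbitrary, $Q\cap V\cap L$ is open in $L$ for every compact $L$. Since $G$ is a $k_\omega$-space, $Q\cap V$ is open.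 It is a neighbourhood of $e$ inside a compactum, so $G$ is locally compact, a contradiction. $\square$

**Proposition 9.** If $\theta=\omega_1$ and $G$ is not locally compact, then $X$ is $\omega_1$-universal.

*Proof.* By (4) compacta in $X$ have countable weight, so they are metrizable, and only the extension property is needed. Let $A$ be a zero-dimensional metrizable compactum, $B\subset A$ closed, $f:B\to X$ an embedding.

**Step 1.** *We find a Cantor set to place new points in.* By the normalization of $C$, $X$ is uncountable. It is $\sigma$-compact, so it contains an uncountable metrizable compactum and hence a Cantor set $Z_X$. Take $z_0\in s(Z_X)$ and $Z=z_0^{-1}s(Z_X)$. Then $Z\cong2^\omega$, $e\in Z$, and $p|_Z$ is injective: $z_0^{-1}s(x)\in z_0^{-1}s(y)C$ implies $s(x)\in s(y)C$ and $x=y$. If $B=\emptyset$, embed $A$ into $p(Z)$. If $B=A$, nothing is to be done. From now on $\emptyset\ne B\ne A$.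

**Step 2.** *We cut $A\setminus B$ into small clopen pieces.* Fix a metric on $A$. Take clopen sets $A=O_0\supset O_1\supset\cdots$ with $\bigcap O_k=B$, and split each $O_k\setminus O_{k+1}$ into finitely many clopen pieces of diameter $<1/(k+1)$. This partitions $A\setminus B$ into countably many nonempty sets $D_i$, clopen in $A$, with $\operatorname{diam}D_i\to0$ and $\operatorname{dist}(D_i,B)\to0$ if there are infinitely many of them. Choose $b_i\in B$ with $\operatorname{dist}(b_i,D_i)\to0$ in that case, and any $b_i\in B$ otherwise.

**Step 3.** *We find small translations leaving a suitable compactum.* Let $\tilde f=sf$ and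
$$Q=\tilde f(B)\,C\,Z^{-1}\tilde f(B)^{-1}C.$$
This is compact, $e\in Q$, and $QC=Q$. By Lemma 8 take a compact $L$ with $e\in\overline{L\setminus Q}$. Since $QC=Q$, $p(L\setminus Q)\cap p(Q)=\emptyset$. The point $p(e)$ lies in the closure of $p(L\setminus Q)$ in the metrizable compactum $p(L\cup\{e\})$, so there are $x_j\in p(L\setminus Q)$ with $x_j\to p(e)$. Put $v_j'=s(x_j)$. Then $v'_j\to s(p(e))=e$, and $v_j'\notin Q$ because $p(v'_j)=x_j\notin p(Q)$.

**Step 4.** *We define $g:A\to G$ piece by piece so that $pg$ will be the extension.* Put $g=\tilde f$ on $B$. Suppose $g$ is defined on $D_j$ for $j<i$ and the compactum $R=\bigcup_{j<i}g(D_j)C$ is disjoint from $\tilde f(B)$. By compactness of $\tilde f(B)$ there is an open $V\ni e$ with $V\tilde f(B)V\cap R=\emptyset$. Choose $v_i\in V$ from the sequence $(v'_j)$ with index larger than those used before. Choose a clopen neighbourhood $U_i\subset V$ of $e$ in $Z$, inside the $i$-th member of a fixed decreasing countable base at $e$ in $Z$. As a nonempty clopen subset of a Cantor set, $U_i$ is a Cantor set, so there is an embedding $\zeta_i:D_i\to U_i$. Put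
$$g(a)=v_i\,\tilde f(b_i)\,\zeta_i(a)\qquad(a\in D_i).$$

**Step 5.** *We check injectivity of $pg$, and that the recursion continues.* First, $g(D_i)C\cap\tilde f(B)C=\emptyset$. Otherwise $v_i\tilde f(b_i)\zeta c=\tilde f(b)c'$ with $\zeta\in Z$ and $c,c'\in C$, and $v_i=\tilde f(b)c'c^{-1}\zeta^{-1}\tilde f(b_i)^{-1}\in Q$, a contradiction. So $R\cup g(D_i)C$ is again disjoint from $\tilde f(B)$. Next, $g(D_i)\subset V\tilde f(B)V$ misses $R=RC$, so $g(D_i)C\cap g(D_j)C=\emptyset$ for $j<i$. On $D_i$ the map $pg$ is injective: $p(g(a))=p(g(a'))$ gives $\zeta_i(a)\in\zeta_i(a')C$, hence $\zeta_i(a)=\zeta_i(a')$ as $p|_Z$ is injective. On $B$ we have $pg=f$. Together, $pg$ is injective on $A$.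

**Step 6.** *We check continuity of $g$.* It is continuous on $B$ and on each open set $D_i$. Let $a_k\to b\in B$ with $a_k\in D_{i_k}$. Finite unions of the $D_i$ are closed and miss $b$, so $i_k\to\infty$. Then $b_{i_k}\to b$, $v_{i_k}\to e$ and $\zeta_{i_k}(a_k)\to e$, so $g(a_k)\to\tilde f(b)=g(b)$. As $A$ is metrizable, $g$ is continuous. Hence $pg$ is a continuous injection of a compactum, an embedding extending $f$. $\square$

## Assembling the list of types

*Proof of (1)⇒(3) in Theorem B.* If $G$ is locally compact, it is of type (L), as shown by hand above. Let $G$ be not locally compact. We have $G\cong X\times C$, where $C$ is trivial or infinite; by Fact 6 $C\cong2^\kappa$ with $\kappa=0$ or $\kappa\ge\omega$. By Proposition 7 if $\theta>\omega_1$, and by Proposition 9 if $\theta=\omega_1$, $X$ is $\theta$-universal. By (5) there are two cases.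

If $\theta=\tau^+$ with $\tau\ge\omega$, then Propositions 1 and 2(a) give $X\cong(2^\tau)^\infty\cong(2^\tau)^\infty\times2^\tau$. So $G\cong(2^\tau)^\infty\times2^\tau\times2^\kappa\cong(2^\tau)^\infty\times2^{\max(\kappa,\tau)}$, which is type (I).

If $\theta=\tau$ is an uncountable limit cardinal of cofinality $\omega$, then Propositions 1 and 2(b) give $X\cong B_\tau$, so $G\cong B_\tau\times2^\kappa$. If $\kappa<\tau$, this is homeomorphic to $B_\tau$, again by Propositions 1 and 2(b). So $G$ is of type (II). $\square$

## The invariant $\vartheta$: irredundancy of the list and the proof of Corollary C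

The list contains no repetitions. We compute $\vartheta$ on it. The computations use one remark: in a Cantor cube, an intersection of fewer than $\mu$ open sets containing $z$, with $\mu$ infinite, contains all points that agree with $z$ on some set of fewer than $\mu$ coordinates. Indeed, each open set needs finitely many coordinates; finitely many sets need finitely many, and $\nu\ge\omega$ sets need at most $\nu$.

**Type (L): $\vartheta=\omega$.** Take a nonempty compact open $K$ and $z\in K$; for each $L\ni z$ the single open set $L\cap K$ suffices.

**Type (I): $\vartheta=\tau^+$.** For "$\le$" take $K=\{0\}\times2^\kappa$ and any $z\in K$. A compact $L\ni z$ lies in some $(2^\tau)^n\times2^\kappa$, where $K$ is an intersection of $\tau$ open sets. For "$\ge$" let $K\subset(2^\tau)^n\times2^\kappa$ be compact and $z\in K$. Let $L=(2^\tau)^{n+1}\times2^\kappa$. An intersection of fewer than $\tau$ open subsets of $L$ containing $z$ contains all points of $L$ agreeing with $z$ on some set of fewer than $\tau$ coordinates. So it contains a point with a nonzero coordinate in the $(n+1)$-st factor, and this point is not in $K$. Hence no infinite cardinal $\le\tau$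 has the property defining $\vartheta$.

**Type (II): $\vartheta=\tau$.** For "$\le$" take $K=\{0\}\times2^\kappa$ and $z\in K$; in $\prod_{i\le n}2^{\tau_i}\times2^\kappa$ the set $K$ is an intersection of $\tau_n<\tau$ open sets. For "$\ge$" let $\vartheta'<\tau$ be infinite, $K\subset\prod_{i\le n}2^{\tau_i}\times2^\kappa$ compact and $z\in K$. Choose $m>n$ with $\tau_m\ge\vartheta'$ and $L=\prod_{i\le m}2^{\tau_i}\times2^\kappa$. An intersection of fewer than $\vartheta'\le\tau_m$ open subsets of $L$ containing $z$ contains a point with a nonzero coordinate in the $m$-th factor, which is not in $K$. So $\vartheta'$ does not have the property.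

*Proof of the non-homeomorphism in Theorem B.* Successor cardinals are regular, so an uncountable $\tau$ of cofinality $\omega$ is a limit cardinal. Thus $\vartheta$ is $\omega$ for type (L), an uncountable successor cardinal for type (I), and an uncountable limit cardinal for type (II). So $\vartheta$ distinguishes the three types, and it determines $\tau$ in types (I) and (II). In types (L) and (I) the cardinal $\kappa$ is the maximal weight of a compact subset: compacta lie in $F\times2^\kappa$ with $F$ finite, or in $(2^\tau)^n\times2^\kappa$ with $\tau\le\kappa$. In type (II) with $\kappa\ge\tau$ the same holds, while for $\kappa=0$ the weights of compacta have no maximum. Finally $2^\kappa$ is compact and $\mathbb N\times2^\kappa$ is not. $\square$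

This completes the proof of Theorem B.

*Proof of Corollary C.* We first identify the uncountable spaces of the form $(2^\tau)^\infty\times2^\kappa$, $\tau\le\kappa$. If $\tau$ is infinite, this is type (I). If $1\le\tau<\omega$, then $(2^\tau)^\infty\cong\mathbb N$; if $\tau=0$, it is a point. In both of these cases uncountability forces $\kappa\ge\omega$, and we get type (L). Conversely, all spaces of types (L) and (I) are of this form. So, by Theorem B, $G$ has the conjectured form if and only if it is not of type (II), and by the computation of $\vartheta$ this holds if and only if $\vartheta(G)$ is not an uncountable limit cardinal.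

A space of type (II) contains compacta of weights $\tau_n$ with $\sup\tau_n=\tau\ge\aleph_\omega$. So type (II) is excluded if all compacta of $G$ have weight at most $\aleph_m$ for a fixed $m<\omega$. For such $G$ both directions of the conjecture hold, the "only if" part being Fact 4. Finally, the group of Theorem A is $B_{\aleph_\omega}$. All its compacta have weight $<\aleph_\omega$, and it does not have the conjectured form; so the bound $\aleph_m$ for a fixed $m$ cannot be weakened to $<\aleph_\omega$. $\square$
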